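\title{The perfect set property at $\omega_1$ implies $\diamondsuit$ and refutes the P-ideal dichotomy}

\begin{abstract}
Let $\lambda=\mu^+$ be an uncountable successor cardinal. We prove in ZFC that if every subset of the generalized Baire space ${}^\lambda\lambda$ that is definable from a $\lambda$-sequence of ordinals has the perfect set property, then $2^\mu=\lambda$ and $\diamondsuit(S)$ holds for every stationary $S\subseteq\lambda$. For $\lambda=\omega_1$ this yields a Suslin tree, so the perfect set property for these sets is inconsistent with the P-ideal dichotomy for ideals of countable subsets of $\omega_1$. The proof turns a failure of $\diamondsuit(S)$ into a definable rank function on ${}^\lambda 2$ with small levels, and then builds from the rank function a large definable set without a perfect subset.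
\end{abstract}

\section{Introduction}\label{sec:intro}

We work in ZFC. Let $\lambda$ be an uncountable regular cardinal. The \emph{generalized Baire space} ${}^\lambda\lambda$ is the set of functions from $\lambda$ to $\lambda$, and ${}^{<\lambda}\lambda$ is the set of functions $s:\alpha\to\lambda$ with $\alpha<\lambda$, ordered by inclusion; we write $\operatorname{lh}(s)=\alpha$. A \emph{subtree} is a set $T\subseteq{}^{<\lambda}\lambda$ that is closed under initial segments, and
\[
[T]=\{x\in{}^\lambda\lambda: x{\restriction}\alpha\in T\text{ for all }\alpha<\lambda\}
\]
is the set of its cofinal branches. A subtree $T$ is \emph{${<}\lambda$-closed} if the union of every increasing sequence of nodes of $T$ of length less than $\lambda$ is again in $T$. We call $T$ \emph{perfect} if it is nonempty and ${<}\lambda$-closed and every node of $T$ has two incomparable extensions in $T$. A \emph{perfect subset} of ${}^\lambda\lambda$ is a set $[T]$ with $T$ perfect. A set $A\subseteq{}^\lambda\lambda$ has the \emph{perfect set property} if it contains a perfect subset or has size at most $\lambda$.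

A perfect set has size $2^\lambda$ (Lemma~\ref{lem:split}), so the property says that $A$ is either small or as large as possible for a concrete reason: it contains a copy of the branches of the full binary tree. Closure is what lets the splitting continue through limit stages. Without it, the tree of all $s\in{}^{<\lambda}2$ that take the value $1$ only finitely often would count as perfect, although its cofinal branches are the $\lambda$ many $x\in{}^\lambda2$ that take the value $1$ finitely often.

The axiom of choice produces sets without the perfect set property (Section~\ref{sec:blocks} recalls how), so one asks for it only for definable sets. A set $A$ is \emph{definable from a $\lambda$-sequence of ordinals} if $A=\{x:\varphi(x,s)\}$ for a formula $\varphi$ of set theory and a function $s$ from $\lambda$ to the ordinals; by reflection, one may equivalently evaluate $\varphi$ in some $V_\theta$ containing $s$ and $A$, which makes this a first-order notion. Let $PSP^{\omega_1}_{od}$ be the statement that every subset of ${}^{\omega_1}\omega_1$ that is definable from an $\omega_1$-sequence of ordinals has the perfect set property. Schlicht \cite{Schlicht} proved that for every uncountable regular $\lambda$ with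 an inaccessible cardinal above it, there is a generic extension by a ${<}\lambda$-closed forcing in which every subset of ${}^\lambda\lambda$ definable from a $\lambda$-sequence of ordinals has the perfect set property.

The second principle concerns subsets of $\omega_1$. Write $A\subseteq^*B$ if $A\setminus B$ is finite. An ideal $\mathcal I$ of countable subsets of $\omega_1$, always assumed to contain all finite sets, is a \emph{P-ideal} if for every countable family $\{A_n:n<\omega\}\subseteq\mathcal I$ there is $B\in\mathcal I$ with $A_n\subseteq^*B$ for all $n$. A set $X\subseteq\omega_1$ is \emph{orthogonal} to $\mathcal I$ if $X\cap A$ is finite for every $A\in\mathcal I$. The \emph{P-ideal dichotomy} for ideals of countable subsets of $\omega_1$ states that for every P-ideal $\mathcal I$ of countable subsets of $\omega_1$, one of the following holds: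
\begin{enumerate}
\item[(P1)] there is an uncountable $X\subseteq\omega_1$ all of whose countable subsets belong to $\mathcal I$;
\item[(P2)] $\omega_1=\bigcup_{n<\omega}X_n$, where each $X_n$ is orthogonal to $\mathcal I$.
\end{enumerate}
The ideal of all countable sets satisfies (P1) with $X=\omega_1$, and the ideal of finite sets satisfies (P2) with $X_n=\omega_1$; the dichotomy says that every P-ideal resembles one of the two.

The question that we answer comes from \cite{Schlicht}: \emph{is the P-ideal dichotomy, for instance just for ideals of countable subsets of $\omega_1$, consistent with $PSP^{\omega_1}_{od}$, if necessary relative to large cardinals?}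

The easy consequences of the two principles suggest a positive answer. The principle $PSP^{\omega_1}_{od}$ implies CH (Lemma~\ref{lem:ch}), and Abraham and Todorcevic \cite{AT} proved their dichotomy for P-ideals of countable subsets of $\omega_1$ consistent with CH; so each principle is consistent with CH separately. Each principle excludes a kind of tree, $PSP^{\omega_1}_{od}$ the Kurepa trees (Section~\ref{sec:strength}) and the dichotomy the Suslin trees (Theorem~\ref{thm:suslin}). A Suslin tree has no uncountable branch, so it contributes no points to ${}^{\omega_1}\omega_1$, and at first sight the perfect set property has no bearing on it. Nevertheless the answer is negative, outright in ZFC, and the obstruction is the diamond principle.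

For $\lambda=\mu^+$ and a stationary set $S\subseteq\lambda$, the principle $\diamondsuit(S)$ says that there are $d_\delta\in{}^\delta2$ for $\delta\in S$ such that $\{\delta\in S:x{\restriction}\delta=d_\delta\}$ is stationary for every $x\in{}^\lambda2$. We write $\diamondsuit$ for $\diamondsuit(\omega_1)$, and $H(\lambda^+)$ for the set of all sets whose transitive closure has size at most $\lambda$.

\begin{theorem}\label{thm:main}
Let $\mu$ be an infinite cardinal and $\lambda=\mu^+$. Suppose that every subset of ${}^\lambda\lambda$ definable from a $\lambda$-sequence of ordinals has the perfect set property. Then $2^\mu=\lambda$, and $\diamondsuit(S)$ holds for every stationary $S\subseteq\lambda$. It suffices to assume the perfect set property for sets first-order definable over $(H(\lambda^+),\in)$ with parameters from $H(\lambda^+)$.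
\end{theorem}

The next theorem is known; we include a proof in Section~\ref{sec:suslin}, where Suslin trees are recalled.

\begin{theorem}\label{thm:suslin}
If there is a Suslin tree, then the P-ideal dichotomy for ideals of countable subsets of $\omega_1$ fails.
\end{theorem}

\begin{corollary}\label{cor:answer}
There is no model of ZFC that satisfies both $PSP^{\omega_1}_{od}$ and the P-ideal dichotomy for ideals of countable subsets of $\omega_1$.
\end{corollary}

\begin{proof}
By Theorem~\ref{thm:main} with $\mu=\omega$ and $S=\omega_1$, the principle $PSP^{\omega_1}_{od}$ implies $\diamondsuit$. By Jensen's theorem, $\diamondsuit$ implies that there is a Suslin tree. Now apply Theorem~\ref{thm:suslin}.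
\end{proof}

The proof of Theorem~\ref{thm:main} uses the perfect set property three times. First it gives $2^\mu=\lambda$ (Section~\ref{sec:thin}). Next, if $\diamondsuit(S)$ fails, then the set of points that a given sequence guesses stationarily often has no perfect subset, so it is small (Section~\ref{sec:guess}). The smallness of these sets yields a definable rank function from ${}^\lambda2$ onto $\lambda^+$ with levels of size at most $\lambda$ (Section~\ref{sec:rank}). Finally, such a function can replace the well-ordering in the construction of a large set without a perfect subset (Section~\ref{sec:blocks}), and this set contradicts the hypothesis. A reader interested only in Corollary~\ref{cor:answer} may take $\mu=\omega$ and $\lambda=S=\omega_1$ throughout.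

\section{Clubs, definability and splitting maps}\label{sec:prelim}

From now on $\mu$ is an infinite cardinal and $\lambda=\mu^+$. A \emph{club} is a closed unbounded subset of $\lambda$, and a set is \emph{stationary} if it meets every club. We use three standard facts: the intersection of at most $\mu$ clubs is a club, so the intersection of a stationary set with a club is stationary; for every $g:\lambda\to\lambda$ the set of $\delta$ with $g[\delta]\subseteq\delta$ is a club; and the fixed points of a strictly increasing continuous function $g:\lambda\to\lambda$ form a club.

Let $H=H(\lambda^+)$. This set is transitive, it contains every ordinal below $\lambda^+$, every subset of $\lambda$ and every element of ${}^\lambda\lambda$, and every subset of $H$ of size at most $\lambda$ is an element of $H$. Call a set or relation \emph{$H$-definable} if it is first-order definable over $(H,\in)$ with parameters from $H$. The following lemma shows that the last sentence of Theorem~\ref{thm:main} weakens the hypothesis, so that we need to consider only $H$-definable sets.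

\begin{lemma}\label{lem:def}
Every $H$-definable set is definable from a $\lambda$-sequence of ordinals.
\end{lemma}

\begin{proof}
Let $A=\{x\in H:(H,\in)\models\varphi(x,a)\}$; finitely many parameters, and the natural number that codes $\varphi$, can be merged into the single parameter $a\in H$. The transitive closure $M$ of $\{a\}\cup\lambda$ has size $\lambda$. Fix a bijection $j:\lambda\to M$ with $j(0)=a$, and let $s:\lambda\to 2$ be given by $s(\langle\xi,\zeta\rangle)=1$ if and only if $j(\xi)\in j(\zeta)$, where $\langle\cdot,\cdot\rangle$ is G\"odel's pairing bijection from $\lambda\times\lambda$ onto $\lambda$. Then $j$ is the unique isomorphism from $\lambda$, with the relation coded by $s$, onto a transitive set with the relation $\in$. So $a=j(0)$ is definable from $s$, and so are $\lambda=\operatorname{dom}(s)$, $H$ and $A$.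
\end{proof}

We handle a perfect tree through a copy of the binary tree inside it.

\begin{definition}\label{def:split}
A \emph{splitting map} is a function $u:{}^{<\lambda}2\to{}^{<\lambda}\lambda$ such that
\begin{enumerate}
\item[(S1)] $u(t^\frown0)$ and $u(t^\frown1)$ are incomparable extensions of $u(t)$ for every $t$;
\item[(S2)] $u(t)=\bigcup_{\xi<\operatorname{lh}(t)}u(t{\restriction}\xi)$ whenever $\operatorname{lh}(t)$ is a limit ordinal.
\end{enumerate}
For $x\in{}^\lambda2$ put $u^*(x)=\bigcup_{\xi<\lambda}u(x{\restriction}\xi)$.
\end{definition}

\begin{lemma}\label{lem:split}
Let $u$ be a splitting map.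
\begin{enumerate}
\item[(a)] If $s\subseteq t$, then $u(s)\subseteq u(t)$. If $s$ and $t$ are incomparable, then so are $u(s)$ and $u(t)$.
\item[(b)] $\operatorname{lh}(u(t))\ge\operatorname{lh}(t)$ for every $t$. For every $x\in{}^\lambda2$ we have $u^*(x)\in{}^\lambda\lambda$, and there is a club of $\delta$ with $u(x{\restriction}\delta)=u^*(x){\restriction}\delta$.
\item[(c)] $u$ is injective on ${}^\delta2$ for every $\delta<\lambda$, and $u^*$ is injective on ${}^\lambda2$.
\end{enumerate}
Moreover, for every perfect tree $T$ there is a splitting map $u$ with values in $T$. For such a map, $u^*$ is an injection of ${}^\lambda2$ into $[T]$, and if $[T]\subseteq{}^\lambda2$, then $u$ takes values in ${}^{<\lambda}2$.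
\end{lemma}

\begin{proof}
(a) The first statement follows by induction on $\operatorname{lh}(t)$, from (S1) at successors and (S2) at limits. If $s$ and $t$ are incomparable, let $r$ be their longest common initial segment. Then $u(s)$ and $u(t)$ extend $u(r^\frown0)$ and $u(r^\frown1)$ in some order, and these two nodes differ at a point of their common domain.

(b) Fix $x$ and let $g(\xi)=\operatorname{lh}(u(x{\restriction}\xi))$. Two incomparable extensions of a node are proper extensions, so $g(\xi)<g(\xi+1)$ by (S1), and $g$ is continuous by (S2). Hence $g$ is strictly increasing, $g(\xi)\ge\xi$, and $u^*(x)$ has domain $\lambda$. At each fixed point $\delta$ of $g$, the node $u(x{\restriction}\delta)$ is an initial segment of $u^*(x)$ of length $\delta$. Every $t$ is an initial segment of some $x$, which gives the first statement.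

(c) Distinct nodes of the same length are incomparable, so (a) applies. If $x\ne y$, then $u^*(x)$ and $u^*(y)$ extend the incomparable nodes $u(x{\restriction}\delta)$ and $u(y{\restriction}\delta)$ for large $\delta$.

Given a perfect tree $T$, define $u(t)\in T$ by recursion on $\operatorname{lh}(t)$. Put $u(\emptyset)=\emptyset$, choose incomparable extensions in $T$ at successor steps, and take unions at limit steps, which stay in $T$ because $T$ is ${<}\lambda$-closed. Every initial segment of $u^*(x)$ is an initial segment of some $u(x{\restriction}\xi)\in T$, so $u^*(x)\in[T]$. If $[T]\subseteq{}^\lambda2$ and $t\subseteq x$, then $u(t)\subseteq u^*(x)\in{}^\lambda2$.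
\end{proof}

\section{Two sets that are too thin for a perfect subset}\label{sec:thin}

A perfect tree splits at unboundedly many levels, so a set whose elements are determined by their restrictions to $\mu$ has no perfect subset. Let
\[
A_0=\{x\in{}^\lambda2: x(\alpha)=0\text{ for all }\alpha\ge\mu\}.
\]

\begin{lemma}\label{lem:ch}
The set $A_0$ has size $2^\mu$ and no perfect subset. Hence, if $A_0$ has the perfect set property, then $2^\mu=\lambda$.
\end{lemma}

\begin{proof}
Restriction to $\mu$ is a bijection from $A_0$ onto ${}^\mu2$. Suppose that $[T]\subseteq A_0$ with $T$ perfect, and let $u$ be a splitting map into $T$. Take $t\in{}^\mu2$ and $x,x'\in{}^\lambda2$ that extend $t^\frown0$ and $t^\frown1$, respectively. Then $u^*(x)$ and $u^*(x')$ are distinct elements of $A_0$. Both extend $u(t)$, which has length at least $\mu$, and both vanish from $\mu$ on, so they are equal, a contradiction. If $A_0$ has the perfect set property, then $2^\mu\le\lambda$, and $2^\mu\ge\mu^+=\lambda$ by Cantor's theorem.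
\end{proof}

A perfect tree also becomes wide quickly, so it does not fit into a narrow tree.

\begin{example}\label{ex:kurepa}
Let $K\subseteq{}^{<\omega_1}2$ be a subtree whose levels $K\cap{}^\delta2$ are countable. Then $[K]$ has no perfect subset. Indeed, suppose that $[T]\subseteq[K]$ with $T$ perfect, and let $u$ be a splitting map into $T$. The ordinal $\delta=\sup\{\operatorname{lh}(u(t)):t\in{}^{<\omega}2\}$ is countable, and by (S2) every $u(t)$ with $t\in{}^\omega2$ has length at most $\delta$. For each $t\in{}^\omega2$ pick $x_t\in{}^{\omega_1}2$ that extends $t$. The node $u^*(x_t){\restriction}\delta$ lies in $K$ and extends $u(t)$. The nodes $u(t)$ for $t\in{}^\omega2$ are pairwise incomparable, so level $\delta$ of $K$ has $2^\omega$ elements, a contradiction.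
\end{example}

One can read the levels of $K$ as countable sets of guesses for $x{\restriction}\delta$, and $[K]$ as the set of all $x$ that are guessed at \emph{every} $\delta$. The next section relaxes ``every'' to ``stationarily many''. Perfect subsets then become possible, but only in the presence of $\diamondsuit$.

\section{Guessing on a perfect set}\label{sec:guess}

Fix a stationary set $S\subseteq\lambda$. A \emph{guessing sequence} is a sequence $D=\langle D_\delta:\delta\in S\rangle$ with $D_\delta\subseteq{}^\delta2$ and $|D_\delta|\le\mu$. The set of points that it guesses is
\[
G(D)=\bigl\{x\in{}^\lambda2:\{\delta\in S:x{\restriction}\delta\in D_\delta\}\text{ is stationary}\bigr\}.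
\]
Thus $\diamondsuit(S)$ says that $G(D)={}^\lambda2$ for some $D$ that consists of singletons. We weaken this in two ways: $\mu$ guesses are as good as one, and guessing a perfect set is as good as guessing everything. Both reductions store the point to be guessed inside another point. Here is the simplest instance.

\begin{example}\label{ex:double}
Let $\lambda=S=\omega_1$, and let $T$ be the perfect tree of all $s\in{}^{<\omega_1}2$ with $s(2\alpha)=0$ whenever $2\alpha<\operatorname{lh}(s)$. Suppose that $d_\delta\in{}^\delta2$ $(\delta<\omega_1)$ guess every branch of $T$ stationarily often. For limit $\delta$ and $\alpha<\delta$ we have $2\alpha+1<\delta$, so we may define $d'_\delta(\alpha)=d_\delta(2\alpha+1)$; for other $\delta$ let $d'_\delta$ be constantly $0$. Given $x\in{}^{\omega_1}2$, let $z\in[T]$ be the branch with $z(2\alpha)=0$ and $z(2\alpha+1)=x(\alpha)$. For stationarily many limit ordinals $\delta$ we have $z{\restriction}\delta=d_\delta$, and then $d'_\delta(\alpha)=z(2\alpha+1)=x(\alpha)$ for all $\alpha<\delta$. So $\langle d'_\delta:\delta<\omega_1\rangle$ witnesses $\diamondsuit$. What makes this work is that on a club of $\delta$, here the limit ordinals, $z{\restriction}\delta$ determines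 $x{\restriction}\delta$.
\end{example}

For the first reduction, one stores $\mu$ many potential counterexamples in a single point.

\begin{lemma}[Kunen]\label{lem:kunen}
If $G(D)={}^\lambda2$ for some guessing sequence $D$, then $\diamondsuit(S)$ holds.
\end{lemma}

\begin{proof}
Adding one element to each empty $D_\delta$, we may write $D_\delta=\{d^i_\delta:i<\mu\}$, with repetitions allowed. Fix a bijection $\pi:\lambda\times\mu\to\lambda$. Since $\lambda=\mu^+$ is regular, $g(\alpha)=\sup\{\pi(\alpha,i):i<\mu\}$ is below $\lambda$; let $E$ be the club of $\delta$ with $g[\delta]\subseteq\delta$, so that $\pi[\delta\times\mu]\subseteq\delta$ for $\delta\in E$. For $i<\mu$ and $\delta\in S\cap E$ define $c^i_\delta\in{}^\delta2$ by $c^i_\delta(\alpha)=d^i_\delta(\pi(\alpha,i))$, and for $\delta\in S\setminus E$ let $c^i_\delta$ be constantly $0$.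

Suppose that no sequence $\langle c^i_\delta:\delta\in S\rangle$ witnesses $\diamondsuit(S)$. For each $i<\mu$ choose $x_i\in{}^\lambda2$ and a club $C_i$ with $x_i{\restriction}\delta\ne c^i_\delta$ for all $\delta\in S\cap C_i$. Define $x\in{}^\lambda2$ by $x(\pi(\alpha,i))=x_i(\alpha)$. The set $E\cap\bigcap_{i<\mu}C_i$ is a club and $x\in G(D)$, so there are $\delta\in S\cap E\cap\bigcap_{i<\mu}C_i$ and $i<\mu$ with $x{\restriction}\delta=d^i_\delta$. For all $\alpha<\delta$ we get $c^i_\delta(\alpha)=d^i_\delta(\pi(\alpha,i))=x(\pi(\alpha,i))=x_i(\alpha)$. Thus $x_i{\restriction}\delta=c^i_\delta$, although $\delta\in S\cap C_i$.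
\end{proof}

For the second reduction, $x$ is stored in $u^*(x)$. The club on which $u^*(x){\restriction}\delta$ determines $x{\restriction}\delta$ now depends on $x$, which is harmless, because it is only intersected with a stationary set.

\begin{lemma}\label{lem:pullback}
If $G(D)$ has a perfect subset for some guessing sequence $D$, then $\diamondsuit(S)$ holds.
\end{lemma}

\begin{proof}
Let $[T]\subseteq G(D)$ with $T$ perfect, and let $u$ be a splitting map into $T$. For $\delta\in S$ put $D'_\delta=\{t\in{}^\delta2:u(t)\in D_\delta\}$. Since $u$ is injective on ${}^\delta2$, we have $|D'_\delta|\le|D_\delta|\le\mu$, so $D'$ is a guessing sequence. Let $x\in{}^\lambda2$. As $u^*(x)\in G(D)$, Lemma~\ref{lem:split}(b) gives stationarily many $\delta\in S$ with $u^*(x){\restriction}\delta\in D_\delta$ and $u(x{\restriction}\delta)=u^*(x){\restriction}\delta$. For these $\delta$ we have $x{\restriction}\delta\in D'_\delta$. So $G(D')={}^\lambda2$, and Lemma~\ref{lem:kunen} applies.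
\end{proof}

The converse holds as well: if $\diamondsuit(S)$ holds, then some $G(D)$ equals ${}^\lambda2$, which is the perfect set $[{}^{<\lambda}2]$.

\section{A rank function with small levels}\label{sec:rank}

If $\diamondsuit(S)$ fails and definable sets have the perfect set property, then every $G(D)$ has size at most $\lambda$. This is not yet a contradiction; we need a definable structure on all of ${}^\lambda2$. The idea is to let each point $y$ generate a guessing sequence, in such a way that not being guessed by it means lying above $y$ in a well-founded order.

In this section assume $2^\mu=\lambda$. Each level ${}^\alpha2$ with $\alpha<\lambda$ has size at most $2^\mu=\lambda$, so $|{}^{<\lambda}2|=\lambda$, and we fix a bijection $e:\lambda\to{}^{<\lambda}2$. For $x\in{}^\lambda2$ define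
\[
f_x:\lambda\to\lambda,\qquad f_x(\delta)=e^{-1}(x{\restriction}\delta),
\]
the stage at which $e$ lists $x{\restriction}\delta$. For $x,y\in{}^\lambda2$ put
\[
y<_Sx\iff\text{there is a club $C$ with $f_y(\delta)<f_x(\delta)$ for all }\delta\in C\cap S.
\]
For $y\in{}^\lambda 2$ and $\delta\in S$ let $D^y_\delta=\{s\in{}^\delta2:e^{-1}(s)\le f_y(\delta)\}$ be the set of nodes of length $\delta$ that are listed no later than $y{\restriction}\delta$. Then $|D^y_\delta|\le|f_y(\delta)+1|\le\mu$, so $D^y$ is a guessing sequence. This is the main use of the hypothesis that $\lambda$ is a successor cardinal: every ordinal below $\lambda$ has size at most the fixed cardinal $\mu$, the bound that Lemma~\ref{lem:kunen} requires. Write $G_y=G(D^y)$. Since $x{\restriction}\delta\in D^y_\delta$ means $f_x(\delta)\le f_y(\delta)$, and $y\not<_Sx$ means that every club contains some $\delta\in S$ with $f_x(\delta)\le f_y(\delta)$, we have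
\begin{equation}\label{eq:notabove}
\{x\in{}^\lambda2:y\not<_Sx\}=G_y .
\end{equation}

\begin{lemma}\label{lem:wf}
The relation $<_S$ is a well-founded strict partial order on ${}^\lambda2$.
\end{lemma}

\begin{proof}
It is irreflexive because $C\cap S\neq\emptyset$ for every club $C$, and transitive because the intersection of two clubs is a club. If $x_{n+1}<_Sx_n$ for all $n<\omega$, witnessed by clubs $C_n$, pick $\delta\in S\cap\bigcap_nC_n$. Then $f_{x_0}(\delta)>f_{x_1}(\delta)>\cdots$ is an infinite descending sequence of ordinals, which is impossible.
\end{proof}

Let $\rho$ be the rank function of $<_S$, defined by recursion as $\rho(x)=\sup\{\rho(y)+1:y<_Sx\}$. Then $y<_Sx$ implies $\rho(y)<\rho(x)$. Consider the hypothesis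
\begin{equation}\label{eq:star}
|G_y|\le\lambda\quad\text{for every }y\in{}^\lambda2. \tag{$*$}
\end{equation}
By \eqref{eq:notabove} it says that each $y$ lies below all but at most $\lambda$ points, so that $<_S$ is close to a well-ordering of type $\lambda^+$. The order is partial, and $\rho$ has no reason to be injective, but its levels are small.

\begin{lemma}\label{lem:rank}
Assume \eqref{eq:star}.
\begin{enumerate}
\item[(a)] Every $x\in{}^\lambda2$ has at most $\lambda$ predecessors in $<_S$, and $\rho(x)<\lambda^+$.
\item[(b)] Every level $\{x:\rho(x)=\alpha\}$ has size at most $\lambda$.
\item[(c)] $\rho$ maps ${}^\lambda2$ onto $\lambda^+$.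
\end{enumerate}
\end{lemma}

\begin{proof}
(a) If $y<_Sx$, then $x\not<_Sy$, since otherwise $x<_Sx$. So $y\in G_x$ by \eqref{eq:notabove}, and $|G_x|\le\lambda$. By induction on $<_S$, the ordinal $\rho(x)$ is the supremum of at most $\lambda$ ordinals below $\lambda^+$, so $\rho(x)<\lambda^+$ because $\lambda^+$ is regular.

(b) If the level is nonempty, fix $y$ in it. Every $x$ in the level has $\rho(x)=\rho(y)$, so $y\not<_Sx$, and $x\in G_y$.

(c) The range of $\rho$ is closed downward. To see this, let $\alpha<\rho(x)$, and among the points $z$ with $\rho(z)\ge\alpha$ take one of least rank. If $\rho(z)>\alpha$, then some $y<_Sz$ has $\rho(y)+1>\alpha$, so $\alpha\le\rho(y)<\rho(z)$, against the choice of $z$. Hence $\rho(z)=\alpha$. So the range is an ordinal $\theta\le\lambda^+$. If $\theta<\lambda^+$, then ${}^\lambda2$ is a union of at most $\lambda$ levels of size at most $\lambda$, which contradicts $2^\lambda>\lambda$.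
\end{proof}

\section{Alternating blocks}\label{sec:blocks}

Recall how one builds a large set without a perfect subset when $2^\mu=\lambda$. Then $|{}^{<\lambda}\lambda|=\lambda$, so there are at most $2^\lambda$ perfect sets, each of size $2^\lambda$. List them as $\langle P_\alpha:\alpha<2^\lambda\rangle$ and choose by recursion pairwise distinct points $a_\alpha$ and $b_\alpha$ with $b_\alpha\in P_\alpha$. The set $\{a_\alpha:\alpha<2^\lambda\}$ has size $2^\lambda$ and contains no $P_\alpha$. The list and the choices come from a well-ordering of the space, and the result is only as definable as the well-ordering. A rank function does not let us choose a point from a level, and a perfect set need not meet a given level. We therefore group the levels into blocks that are so long that every perfect set meets all blocks from some point on. Then we keep every second block.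

In this section assume $2^\mu=\lambda$, and let $\rho$ be any function from ${}^\lambda2$ onto $\lambda^+$ whose levels have size at most $\lambda$. For $\beta<\lambda^+$ let
\[
L_\beta=\{x\in{}^\lambda2:\rho(x)<\beta\}.
\]
Then $|L_\beta|\le\lambda$, the sets $L_\beta$ increase with $\beta$, $L_\beta=\bigcup_{\alpha<\beta}L_\alpha$ for limit $\beta$, and every subset of ${}^\lambda 2$ of size at most $\lambda$ is contained in some $L_\beta$, because $\lambda^+$ is regular.

In place of a list of perfect sets we let $\rho$ rank the splitting maps, through codes. Fix a bijection $p:{}^{<\lambda}2\times{}^{<\lambda}2\to\lambda$. A point $c\in{}^\lambda2$ is a \emph{code} if $u_c=\{(s,t):c(p(s,t))=1\}$ is a splitting map with values in ${}^{<\lambda}2$. Every such splitting map is $u_c$ for some code $c$. For a code $c$ and $x\in{}^\lambda2$ write $c\cdot x=u_c^*(x)\in{}^\lambda2$; the map $x\mapsto c\cdot x$ is injective by Lemma~\ref{lem:split}(c). Call $\beta<\lambda^+$ a \emph{closure point} if for every code $c\in L_\beta$ and every $x\in{}^\lambda2$,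
\begin{equation}\label{eq:closed}
x\in L_\beta\iff c\cdot x\in L_\beta ,
\end{equation}
and let $\mathcal C$ be the set of closure points.

\begin{example}\label{ex:addition}
For a toy model, replace ${}^\lambda2$ by $\omega_1$, let $\rho$ be the identity, let every ordinal $c$ be a code, and let $c\cdot x$ be the ordinal sum $c+x$, which is injective in $x$. As $x\le c+x$, the implication from right to left in \eqref{eq:closed} always holds, and the closure points are the ordinals closed under addition: $0,1,\omega,\omega^2,\dots$. They cut $\omega_1$ into the blocks $\{0\}$, $[1,\omega)$, $[\omega,\omega^2)$, and so on. The map $x\mapsto(\omega+5)+x$ sends the block $[1,\omega)$ into the next block, but it sends each block $[\omega^\xi,\omega^{\xi+1})$ with $\xi\ge2$ into itself. A map respects the blocks that begin above its code, so its range meets each of them and cannot lie inside a union of alternate blocks.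
\end{example}

\begin{lemma}\label{lem:unbounded}
The set $\mathcal C$ is unbounded in $\lambda^+$.
\end{lemma}

\begin{proof}
Let $\beta_0<\lambda^+$. Given $\beta_n$, and with $c$ ranging over codes, consider the sets
\[
\{c\cdot x:c,x\in L_{\beta_n}\}\qquad\text{and}\qquad\{x:c\cdot x\in L_{\beta_n}\text{ for some }c\in L_{\beta_n}\}.
\]
The first has size at most $|L_{\beta_n}\times L_{\beta_n}|\le\lambda$. So does the second, because for each pair $(c,z)\in L_{\beta_n}\times L_{\beta_n}$ there is at most one $x$ with $c\cdot x=z$; this is where injectivity is used. Choose $\beta_{n+1}$ with $\beta_n<\beta_{n+1}<\lambda^+$ such that $L_{\beta_{n+1}}$ contains both sets. Let $\beta=\sup_n\beta_n<\lambda^+$, so that $L_\beta=\bigcup_nL_{\beta_n}$, and let $c\in L_\beta$ be a code. If $x\in L_\beta$, then $c,x\in L_{\beta_n}$ for some $n$, so $c\cdot x\in L_{\beta_{n+1}}$. If $c\cdot x\in L_\beta$, then $c,c\cdot x\in L_{\beta_n}$ for some $n$, so $x\in L_{\beta_{n+1}}$. Thus $\beta\in\mathcal C$ and $\beta>\beta_0$.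
\end{proof}

Since $\lambda^+$ is regular, $\mathcal C$ has order type $\lambda^+$; let $\langle\gamma_i:i<\lambda^+\rangle$ be its increasing enumeration. The \emph{blocks}
\[
B_i=L_{\gamma_{i+1}}\setminus L_{\gamma_i}=\{x:\gamma_i\le\rho(x)<\gamma_{i+1}\}\qquad(i<\lambda^+)
\]
are pairwise disjoint, and they are nonempty because $\rho$ takes the value $\gamma_i$. Every ordinal has a unique form $i=\eta+n$ with $\eta$ zero or a limit and $n<\omega$; call $i$ \emph{odd} or \emph{even} according to the parity of $n$. Define
\[
A=\bigcup\{B_i:i<\lambda^+\text{ is odd}\}.
\]

\begin{lemma}\label{lem:bernstein}
The set $A$ has size at least $\lambda^+$ and no perfect subset.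
\end{lemma}

\begin{proof}
There are $\lambda^+$ odd ordinals below $\lambda^+$, and the blocks are disjoint and nonempty, so $|A|\ge\lambda^+$. Suppose that $[T]\subseteq A$ with $T$ perfect. By Lemma~\ref{lem:split} there is a splitting map $u$ with values in $T\cap{}^{<\lambda}2$; let $c$ be a code with $u_c=u$. Choose an even $i$ with $\rho(c)<\gamma_i$, and choose $x\in B_i$. The two directions of \eqref{eq:closed} trap $c\cdot x$ in $B_i$. Since $c\in L_{\gamma_i}$ and $x\notin L_{\gamma_i}$, the direction from right to left at $\gamma_i$ gives $c\cdot x\notin L_{\gamma_i}$. Since $c,x\in L_{\gamma_{i+1}}$, the direction from left to right at $\gamma_{i+1}$ gives $c\cdot x\in L_{\gamma_{i+1}}$. So $c\cdot x\in B_i$ with $i$ even, and $c\cdot x\notin A$. But $c\cdot x=u^*(x)\in[T]\subseteq A$, a contradiction.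
\end{proof}

\section{Proof of Theorem~\ref{thm:main}}\label{sec:proof}

We prove the theorem in the following explicit form, which by Lemma~\ref{lem:def} covers both versions of the hypothesis.

\begin{proposition}\label{prop:explicit}
Let $\lambda=\mu^+$, and suppose that $2^\mu>\lambda$ or that $\diamondsuit(S)$ fails for some stationary $S\subseteq\lambda$. Then one of the sets $A_0$, $G_y$, $A$ constructed above is $H$-definable, has size greater than $\lambda$ and has no perfect subset.
\end{proposition}

\begin{proof}
Since $H$ is transitive, formulas whose quantifiers are bounded by elements of $H$ have the same truth value in $H$ as in the universe. This covers ``$r$ is a function'', ``$\beta$ is an ordinal'', ``$i$ is odd'', ``$s=x{\restriction}\delta$'', ``$x\in{}^\lambda2$'' and ``$C$ is a club''. Quantifiers over ${}^\lambda2$, over clubs and over ordinals below $\lambda^+$ are quantifiers over $H$.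

\emph{Case 1: $2^\mu>\lambda$.} The set $A_0$ is definable over $H$ from $\lambda$ and $\mu$, and Lemma~\ref{lem:ch} applies.

In the remaining cases $2^\mu=\lambda$, and $S$ is a stationary set such that $\diamondsuit(S)$ fails. Fix $e$ and $p$ as in Sections~\ref{sec:rank} and~\ref{sec:blocks}. The sets ${}^{<\lambda}2$, $e$, $p$ and all splitting maps into ${}^{<\lambda}2$ are subsets of $H$ of size $\lambda$, hence elements of $H$. The relation $<_S$ is $H$-definable: $y<_Sx$ holds if and only if there is a club $C$ such that $\xi<\zeta$ whenever $\delta\in C\cap S$, $e(\xi)=y{\restriction}\delta$ and $e(\zeta)=x{\restriction}\delta$.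

\emph{Case 2: $|G_y|>\lambda$ for some $y$.} By \eqref{eq:notabove}, the set $G_y$ is $H$-definable, and by Lemma~\ref{lem:pullback} it has no perfect subset.

\emph{Case 3: \eqref{eq:star} holds.} Let $\rho$ be the rank function of $<_S$. By Lemma~\ref{lem:rank} it satisfies the assumptions of Section~\ref{sec:blocks}, so by Lemma~\ref{lem:bernstein} it remains to show that $A$ is $H$-definable.

The point is that the recursion for $\rho(x)$ has a witness in $H$. Call $r\in H$ an \emph{approximation} if $r$ is a function from a subset of ${}^\lambda2$ to the ordinals, its domain is closed under $<_S$-predecessors, and for every $y\in\operatorname{dom}(r)$ we have $r(z)<r(y)$ for all $z<_Sy$, and for each $\beta<r(y)$ there is $z<_Sy$ with $\beta\le r(z)$. These conditions are first-order over $H$ and say that $r(y)=\sup\{r(z)+1:z<_Sy\}$. By induction on $<_S$, every approximation agrees with $\rho$ on its domain. Conversely, given $x$, the set $P_x=\{x\}\cup\{y:y<_Sx\}$ is closed under predecessors by transitivity and has size at most $\lambda$ by Lemma~\ref{lem:rank}(a), and the values of $\rho$ lie below $\lambda^+$. So $\rho{\restriction}P_x$ is an element of $H$ and an approximation. Therefore $\rho(x)=\alpha$ if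 and only if $r(x)=\alpha$ for some approximation $r$, and $\rho$ is $H$-definable.

Next, $c$ is a code if and only if there is a splitting map $u\in H$ into ${}^{<\lambda}2$ with $c(p(s,t))=1\iff u(s)=t$, and then $z=c\cdot x$ if and only if $z\in{}^\lambda2$ and $u(x{\restriction}\xi)\subseteq z$ for all $\xi<\lambda$. An ordinal $\beta\in H$ is in $\mathcal C$ if and only if $\rho(x)<\beta\iff\rho(c\cdot x)<\beta$ for all codes $c$ with $\rho(c)<\beta$ and all $x\in{}^\lambda2$. So $\mathcal C$ is $H$-definable. Finally, $\mathcal C\cap\gamma_i$ has order type $i$, and the order isomorphism from $i$ onto $\mathcal C\cap\gamma_i$ is in $H$. Hence $x\in A$ if and only if there are $\gamma,\gamma'\in\mathcal C$ with $\gamma\le\rho(x)<\gamma'$ and no element of $\mathcal C$ strictly between them, an odd ordinal $i$, and an order isomorphism $g\in H$ from $i$ onto $\mathcal C\cap\gamma$.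
\end{proof}

Under the hypothesis of Theorem~\ref{thm:main}, in either version, no set as in Proposition~\ref{prop:explicit} exists. So $2^\mu\le\lambda$, that is, $2^\mu=\lambda$, and $\diamondsuit(S)$ holds for every stationary $S\subseteq\lambda$. This proves Theorem~\ref{thm:main}.

\section{A Suslin tree refutes the P-ideal dichotomy}\label{sec:suslin}

A \emph{tree} is a partial order $\preceq$ in which the set of strict predecessors of each node is well-ordered; the order type of this set is the \emph{height} of the node, and the nodes of height $\delta$ form level $\delta$. A node of height greater than $\delta$ has exactly one predecessor of height $\delta$. An \emph{antichain} is a set of pairwise incomparable nodes; levels are antichains. A \emph{Suslin tree} is a tree whose nonempty levels are exactly the levels $\delta<\omega_1$ and which has no uncountable chain and no uncountable antichain. Its levels are countable, so it has size $\omega_1$, and we may take its underlying set to be $\omega_1$. We also use the Dushnik--Miller theorem $\omega_1\to(\omega_1,\omega)^2$: if the pairs from an uncountable set are colored with colors $0$ and $1$, then there is an uncountable subset all of whose pairs have color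 $0$ or an infinite subset all of whose pairs have color $1$.

We want a P-ideal for which (P1) yields an uncountable antichain and (P2) an uncountable chain. It should contain the countable antichains, but these are not closed under finite unions, and the P-ideal property requires almost containing infinitely many antichains at once. The right weakening of ``at most one element below each node'' is ``finitely many elements below each node''.

\begin{proof}[Proof of Theorem~\ref{thm:suslin}]
Let $(\omega_1,\preceq)$ be a Suslin tree, and let $\mathcal I$ be the set of all countable $A\subseteq\omega_1$ such that $\{s\in A:s\preceq t\}$ is finite for every node $t$. This family is closed under subsets and finite unions and contains all finite sets.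

\emph{$\mathcal I$ is a P-ideal.} Let $A_n\in\mathcal I$ for $n<\omega$. Choose $\delta<\omega_1$ such that all elements of $\bigcup_nA_n$ have height below $\delta$. The levels are countable, so we can list the nodes of height at most $\delta$ as $\{t_m:m<\omega\}$. The set $F_n=\{s\in A_n:s\preceq t_m\text{ for some }m\le n\}$ is finite. Put $B=\bigcup_n(A_n\setminus F_n)$. Then $B$ is countable and $A_n\setminus B\subseteq F_n$, so $A_n\subseteq^*B$. If $s\in A_n\setminus F_n$ and $s\preceq t_m$, then $n<m$. Hence
\[
\{s\in B:s\preceq t_m\}\subseteq\bigcup_{n<m}\{s\in A_n:s\preceq t_m\}
\]
is finite for every $m$. If $t$ has height greater than $\delta$ and $t'$ is its predecessor of height $\delta$, then the elements of $B$ below $t$ have height below $\delta$, so they are the elements of $B$ below $t'$, and $t'$ is one of the $t_m$. Thus $B\in\mathcal I$.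

\emph{(P1) fails.} Let $X$ be uncountable with all countable subsets in $\mathcal I$. For each node $t$, the set $\{s\in X:s\preceq t\}$ is countable because $t$ has countable height. So it belongs to $\mathcal I$, and since all of its elements lie below $t$, it is finite. Let $Y_n$ be the set of $s\in X$ with exactly $n$ elements of $X$ strictly below $s$; then $X=\bigcup_nY_n$. If $s\prec s'$ are in $X$, then $s'$ has more elements of $X$ strictly below it than $s$ has, so each $Y_n$ is an antichain. Some $Y_n$ is uncountable, a contradiction.

\emph{(P2) fails.} Let $\omega_1=\bigcup_nX_n$ with each $X_n$ orthogonal to $\mathcal I$, and fix $n$ with $X_n$ uncountable. Every countable antichain belongs to $\mathcal I$, because the nodes below a given $t$ form a chain, which contains at most one element of the antichain. An infinite antichain inside $X_n$ would have a countably infinite subset, which is in $\mathcal I$, against orthogonality. Color a pair from $X_n$ with $0$ if its elements are comparable and with $1$ otherwise. By the Dushnik--Miller theorem, $X_n$ contains an uncountable chain, a contradiction.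
\end{proof}

\section{The strength of the conclusion}\label{sec:strength}

By Theorem~\ref{thm:main}, $PSP^{\omega_1}_{od}$ is incompatible with every hypothesis that refutes $\diamondsuit(S)$ for some stationary $S\subseteq\omega_1$. In particular it is incompatible with Suslin's Hypothesis, which says that there is no Suslin tree, and with $MA_{\omega_1}$, which implies $2^\omega>\omega_1$.

The conclusion $\diamondsuit(S)$ cannot be improved to $\diamondsuit^+$. Recall that $\diamondsuit^+$ asserts the existence of countable families $\mathcal D_\delta$ of subsets of $\delta$, for $\delta<\omega_1$, such that for every $X\subseteq\omega_1$ there is a club $C$ with $X\cap\delta\in\mathcal D_\delta$ and $C\cap\delta\in\mathcal D_\delta$ for all $\delta\in C$. By Jensen, $\diamondsuit^+$ yields a \emph{Kurepa tree}: a tree with nonempty countable levels $\delta<\omega_1$, no higher levels, and more than $\omega_1$ cofinal branches, that is, chains that meet every level. Take its underlying set to be $\omega_1$, and let $K\subseteq{}^{<\omega_1}2$ consist of all $\chi_b{\restriction}\alpha$, where $\alpha<\omega_1$ and $\chi_b$ is the characteristic function of a cofinal branch $b$. Given $\alpha$, choose $\delta$ above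 the heights of all nodes in $\alpha$. Then $b\cap\alpha$ is the set of elements of $\alpha$ below the node of $b$ on level $\delta$, so level $\alpha$ of $K$ is countable. The set $[K]$ contains all $\chi_b$, so it has size greater than $\omega_1$, and it has no perfect subset by Example~\ref{ex:kurepa}. It is definable over $H(\omega_2)$ from $K\in H(\omega_2)$, and it is closed in the topology generated by the sets $\{x:s\subseteq x\}$ for $s\in{}^{<\omega_1}\omega_1$. So $PSP^{\omega_1}_{od}$ implies that there is no Kurepa tree and that $\diamondsuit^+$ fails.

\begin{thebibliography}{9}

\bibitem{AT}
Abraham and Todorcevic, \emph{Partition properties of $\omega_1$ compatible with CH}, Fund. Math. 152 (1997).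

\bibitem{Schlicht}
Philipp Schlicht, \emph{Perfect subsets of generalized Baire spaces and long games}, arXiv:1703.10148 (2017).

\end{thebibliography}
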